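\title{A Nordhaus--Gaddum bound for the minimum number of distinct eigenvalues of a graph}

\begin{abstract}
For a graph $G$ on $n$ vertices, let $q(G)$ be the minimum number of distinct eigenvalues of a real symmetric matrix whose nonzero off-diagonal entries occur exactly at the edges of $G$. We prove that $q(G)+q(G^c)\le n+2$ whenever $n\ge 6$. With the list of the four exceptions on at most five vertices, this proves the Nordhaus--Gaddum conjecture for $q$ of Levene, Oblak and \v{S}migoc. The inequality is proved for a larger parameter, defined by the strong multiplicity property, which does not increase when edges are added. We also show that for $n\ge6$ the sum $q(G)+q(G^c)$ takes exactly the values $3,4,\dots,n+2$.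
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Graphs are finite, undirected and simple. Let $G$ be a graph with vertex set $V(G)=\{1,\dots,n\}$ and edge set $E(G)$; we write $|G|=n$, and $G^c$ for the complement. Let $S(G)$ be the set of real symmetric $n\times n$ matrices $A=(a_{ij})$ such that, for $i\ne j$, the entry $a_{ij}$ is nonzero if and only if $ij\in E(G)$. The diagonal is unrestricted. With $q(A)$ denoting the number of distinct eigenvalues of $A$, put
\[
q(G)=\min\{q(A): A\in S(G)\}.
\]
So $1\le q(G)\le n$, and $q(G)$ measures how far the pattern of zeros prescribed by $G$ allows eigenvalues to coalesce.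

A symmetric matrix with one eigenvalue is scalar, so $q(G)=1$ exactly when $G$ has no edges. The all-ones matrix has eigenvalues $n$ and $0$, so $q(K_n)=2$ for $n\ge2$. Lower bounds come from pairs of vertices that are joined in only one way.

\begin{lemma}\label{lem:path}
If two vertices $x,y$ of $G$ at distance $k$ are joined by exactly one path of length $k$, then $q(G)\ge k+1$. In particular $q(P_n)=n$ for the path $P_n$ on $n$ vertices.
\end{lemma}

\begin{proof}
Let $A\in S(G)$. The $(x,y)$ entry of $A^j$ is the sum of the products $a_{xi_1}a_{i_1i_2}\cdots a_{i_{j-1}y}$, and a nonzero product describes a route of $j$ steps from $x$ to $y$ in which each step stays put or follows an edge. So the entry is $0$ for $j<k$, and for $j=k$ it is the nonzero product along the unique path. The minimal polynomial of $A$ has degree $q(A)$; if $q(A)\le k$, then $A^k$ is a linear combination of lower powers of $A$, which the $(x,y)$ entry forbids.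
\end{proof}

These examples suggest that $q$ is large on sparse graphs with few alternative routes and small on dense graphs. A graph and its complement cannot both be sparse, so the trivial bound $q(G)+q(G^c)\le 2n$ should be far from the truth. For $n\ge3$ the graph $P_n^c$ has an edge, so $q(P_n)+q(P_n^c)\ge n+2$, and the best one can hope for is
\begin{equation}\label{eq:NG}
q(G)+q(G^c)\le |G|+2 .
\end{equation}
On few vertices a graph and its complement can both be close to paths, and \eqref{eq:NG} can fail. The complement of the path $1234$ is the path $3142$, so for $P_4$ the sum is $8>6$. In the complement of the path $12345$ the vertices $2$ and $3$ are nonadjacent with $5$ as only common neighbor, so $q(P_5^c)\ge3$ and for $P_5$ and $P_5^c$ the sum is at least $8>7$. The \emph{bull} is a triangle $abc$ with pendant vertices $a'$ at $a$ and $b'$ at $b$. Its complement is the triangle $a'b'c$ with $a$ attached to $b'$ and $b$ attached to $a'$, again a bull, and $a'abb'$ is the only path of length $3$ between two vertices at distance $3$; so the sum is at least $8>7$.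

The problem, posed in \cite{LOS}, comes with the statement that among graphs on at most five vertices \eqref{eq:NG} fails for exactly these four graphs. We take this list as given.

\medskip
\noindent\textbf{Conjecture} (Nordhaus--Gaddum conjecture for $q$, \cite{LOS})\textbf{.} \emph{Inequality \eqref{eq:NG} holds for every graph other than $P_4$, $P_5$, $P_5^c$ and the bull.}

\subsection*{Results}

\begin{theorem}\label{thm:main}
If $|G|=n\ge6$, then $q(G)+q(G^c)\le n+2$. Hence the conjecture is true.
\end{theorem}

\begin{theorem}\label{thm:values}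
Let $n\ge6$.
\begin{enumerate}
\item If $G_1,G_2$ are graphs on the same $n$ vertices and every pair of vertices is an edge of at least one of them, then $q(G_1)+q(G_2)\le n+2$.
\item The set of values of $q(G)+q(G^c)$ over graphs on $n$ vertices is exactly $\{3,4,\dots,n+2\}$. The value $n+2$ is attained by $P_n$. The value $3$ is attained only by the complete and the empty graph.
\end{enumerate}
\end{theorem}

The list of exceptions is used only for the last sentence of Theorem~\ref{thm:main}. Apart from it, the one result that we quote beyond basic linear algebra and calculus is Dirac's theorem on long cycles \cite{Dirac}.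

\subsection*{A monotone substitute for $q$}
One would like to induct on $n$: deleting a vertex lowers the right side of \eqref{eq:NG} by one, and dense graphs should inherit small values from their subgraphs. The parameter $q$ supports neither step. Adding edges can raise it (from $1$ to $n$ between the empty graph and $P_n$), and adding one vertex can raise it by more than one ($q(P_3)=3$, while deleting the middle vertex leaves $q=1$). The remedy is to count only matrices whose eigenvalue multiplicities survive small changes of the pattern.

For a real symmetric matrix $A$ let $\mathcal N(A)$ be the space of real symmetric matrices $X$ with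
\[
AX=XA\qquad\text{and}\qquad \operatorname{tr}(XA^k)=0\quad\text{for all } k\ge0 .
\]
For a set $D$ of pairs of vertices, a symmetric matrix $X$ is \emph{supported on $D$} if its diagonal is zero and $x_{ij}=0$ for all pairs $ij\notin D$.

\begin{definition}\label{def:smp}
A matrix $A\in S(G)$ has the \emph{strong multiplicity property} (SMP) if $0$ is the only matrix in $\mathcal N(A)$ supported on $E(G^c)$. Put
\[
q_M(G)=\min\{q(A): A\in S(G)\text{ has the SMP}\},\qquad d(G)=|G|-q_M(G),
\]
and call $d(G)$ the \emph{defect} of $G$.
\end{definition}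

We read $\min\emptyset=\infty$ until Proposition~\ref{prop:mono} shows $q_M(G)\le|G|$. By definition $q(G)\le q_M(G)$, so the inequality in Theorem~\ref{thm:main} follows from the next theorem, whose proof occupies most of the paper.

\begin{theorem}\label{thm:qM}
If $|G|=n\ge6$, then $q_M(G)+q_M(G^c)\le n+2$; equivalently, $d(G)+d(G^c)\ge n-2$.
\end{theorem}

Passing to $q_M$ can lose a great deal on a single graph. If a diagonal matrix $A$ has $a_{ii}=a_{jj}$ with $i\ne j$, then $e_ie_j^T+e_je_i^T\in\mathcal N(A)$, so the empty graph has $q_M=n$ although $q=1$. Its complement has $q_M(K_n)=2$, because the SMP is vacuous for $K_n$; the bound $n+2$ survives, with equality.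

\subsection*{Plan of the proof}
Section~\ref{sec:pert} shows that $q_M$ does not increase when edges are added and that vertex-disjoint subgraphs contribute their defects additively. A cycle of length $\ell$ has defect at least $\lfloor\ell/2\rfloor$ (Section~\ref{sec:cycles}), so a graph of very small defect is nearly a union of paths, and then its complement has $q_M\le2$ or $q_M\le 3$ (Sections~\ref{sec:bip} and~\ref{sec:six}). This settles $d(G)=0$ and $n=6$. In a smallest counterexample with $n\ge7$, every vertex must raise $q_M$ both in $G$ and in $G^c$. Section~\ref{sec:absorb} shows that a vertex that raises $q_M$ has at most $d(G)$ edges lying in triangles. Applied to $G$ and $G^c$ together, this forces the graph of smaller defect $d$ to have minimum degree at least $d+1$, and then long cycles push its defect above $d$ (Section~\ref{sec:ind}). Section~\ref{sec:q} returns to $q$.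

\section{Perturbations that keep the multiplicities}\label{sec:pert}

The basic move is to turn zero entries of a matrix into nonzero ones without creating a new eigenvalue. Both the move and its obstruction are visible on three vertices.

\begin{example}\label{ex:three}
Let $y=\frac1{\sqrt2}(1,-1,0)^T$ and
\[
A_0=I-2yy^T=\begin{pmatrix}0&1&0\\1&0&0\\0&0&1\end{pmatrix},
\]
the matrix of an edge $12$ and an isolated vertex $3$, with eigenvalues $1,1,-1$. Replace $y$ by $z=y\cos\theta+e_3\sin\theta$. The matrix $I-2zz^T$ has the same eigenvalues, and its entries at $12$, $13$, $23$ are $\cos^2\theta$, $-\sqrt2\cos\theta\sin\theta$, $\sqrt2\cos\theta\sin\theta$. For small $\theta\ne0$ it lies in $S(K_3)$: vertex $3$ has been attached at no cost. We cannot attach $3$ to $2$ alone, since $q(P_3)=3$. The obstruction is the matrix $X=xe_3^T+e_3x^T$ with $x=(1,1,0)^T$. Both $x$ and $e_3$ are fixed by $A_0$, so $A_0X=X=XA_0$ and $\operatorname{tr}(XA_0^k)=\operatorname{tr}X=0$, that is, $X\in\mathcal N(A_0)$. As the proof of Lemma~\ref{lem:dual} shows, each first-order motion $M$ of $A_0$ considered there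 satisfies $\operatorname{tr}(XM)=0$, which reads $m_{13}+m_{23}=0$: the entry at $23$ cannot move while the entry at $13$ stays zero.
\end{example}

In general, let $A=\sum_{i=1}^q\lambda_iP_i$ be the spectral decomposition of a symmetric matrix, with distinct $\lambda_i$ and orthogonal projections $P_i$ onto the eigenspaces. We may rotate the eigenspaces and move the eigenvalues: for a skew-symmetric $K$ and $s\in\mathbb R^q$ put
\[
\Psi(K,s)=e^K\Big(\sum_i(\lambda_i+s_i)P_i\Big)e^{-K}.
\]
Since $e^K$ is orthogonal with transpose $e^{-K}$, the matrix $\Psi(K,s)$ is symmetric, and for small $s$ it has exactly $q$ distinct eigenvalues, with spectral projections $e^KP_ie^{-K}$. The derivative of $\Psi$ at $0$ is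
\[
L_A(K,s)=[K,A]+\sum_i s_iP_i,\qquad [K,A]=KA-AK .
\]
For a set $D$ of pairs let $\pi_D(M)=(m_{ij})_{ij\in D}\in\mathbb R^D$. The next lemma explains Definition~\ref{def:smp}: the SMP says that the motions $L_A$ can change the entries at the non-edges in any prescribed way.

\begin{lemma}\label{lem:dual}
The linear map $\pi_D\circ L_A$ is onto $\mathbb R^D$ if and only if $0$ is the only matrix in $\mathcal N(A)$ supported on $D$.
\end{lemma}

\begin{proof}
For symmetric $X$, cyclic invariance of the trace gives
\[
\operatorname{tr}\big(XL_A(K,s)\big)=\operatorname{tr}\big(K[A,X]\big)+\sum_i s_i\operatorname{tr}(XP_i).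
\]
The matrix $[A,X]$ is skew-symmetric, and taking $K=[A,X]^T$ shows that the first term vanishes for all $K$ only if $[A,X]=0$. Since $p(A)=\sum_ip(\lambda_i)P_i$ for polynomials $p$, interpolation shows that the $P_i$ and the powers $A^k$ span the same space. So $\operatorname{tr}(XM)=0$ for all $M$ in the image of $L_A$ if and only if $X\in\mathcal N(A)$. Now $\pi_D\circ L_A$ fails to be onto exactly when its image is orthogonal to some nonzero $\xi\in\mathbb R^D$. Such vectors $\xi$ correspond to nonzero symmetric matrices $X$ supported on $D$, and $\operatorname{tr}(XM)=2\sum_{ij\in D}\xi_{ij}m_{ij}$.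
\end{proof}

We use the implicit function theorem in this form: \emph{if $\Phi$ is a smooth map between finite-dimensional real vector spaces with $\Phi(0)=0$ and $D\Phi(0)$ onto, then for every $\xi\in\ker D\Phi(0)$ there is a $C^1$ curve $\gamma$ in $\Phi^{-1}(0)$ with $\gamma(0)=0$ and $\gamma'(0)=\xi$.} Indeed, near $0$ the set $\Phi^{-1}(0)$ is the graph of a $C^1$ map $g$ from $\ker D\Phi(0)$ to a complementary subspace, with $g(0)=0$ and $Dg(0)=0$; take $\gamma(\tau)=\tau\xi+g(\tau\xi)$.

\begin{proposition}[Perturbation]\label{prop:pert}
Let $A$ be a real symmetric matrix whose entries at all non-edges of $G$ are zero, and let $F\ne\emptyset$ be the set of edges of $G$ at which the entry of $A$ is zero. Suppose that for every $f\in F$ the only matrix in $\mathcal N(A)$ supported on $E(G^c)\cup\{f\}$ is $0$. Then there is $B\in S(G)$ with the SMP and $q(B)=q(A)$.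
\end{proposition}

\begin{proof}
Let $D=E(G^c)$ and $\Phi=\pi_D\circ\Psi$, so $\Phi(0)=0$ and $D\Phi(0)=\pi_D\circ L_A$. By Lemma~\ref{lem:dual}, $\pi_{D\cup\{f\}}\circ L_A$ is onto for each $f\in F$. This has two consequences. First, $D\Phi(0)$ is onto. Second, for each $f\in F$ some $(K,s)\in\ker D\Phi(0)$ has $L_A(K,s)_f=1$, so the condition $L_A(K,s)_f=0$ cuts out a proper subspace of $\ker D\Phi(0)$. A real vector space is not a finite union of proper subspaces, so there is $(K_0,s_0)\in\ker D\Phi(0)$ with $L_A(K_0,s_0)_f\ne0$ for all $f\in F$.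

Let $(K(\tau),s(\tau))$ be a $C^1$ curve in $\Phi^{-1}(0)$ through $0$ with velocity $(K_0,s_0)$, and let $B(\tau)=\Psi(K(\tau),s(\tau))$. Then $B(\tau)$ vanishes at the non-edges of $G$, $B(0)=A$ and $B'(0)=L_A(K_0,s_0)$. For small $\tau\ne0$ the entries at edges outside $F$ are nonzero by continuity, the entry at $f\in F$ equals $\tau L_A(K_0,s_0)_f+o(\tau)\neq0$, and $q(B(\tau))=q(A)$. So $B(\tau)\in S(G)$. Finally,
\[
\pi_D\circ L_{B(\tau)}(K,s)=\pi_D\Big([K,B(\tau)]+\sum_is_i\,e^{K(\tau)}P_ie^{-K(\tau)}\Big)
\]
depends continuously on $\tau$ and is onto at $\tau=0$, hence onto for small $\tau$ (a nonzero maximal minor stays nonzero). By Lemma~\ref{lem:dual}, $B(\tau)$ has the SMP.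
\end{proof}

The hypothesis is tested one edge $f$ at a time. It is therefore weaker than the SMP of $A$ for its own graph, which concerns matrices supported on $E(G^c)\cup F$. In Example~\ref{ex:three} the matrix $A_0$ does not have the SMP, yet the hypothesis holds for $G=K_3$; Section~\ref{sec:absorb} lives on this gap.

\begin{proposition}\label{prop:mono}
Let $G$ be a graph on $n$ vertices.
\begin{enumerate}
\item[(a)] If $H$ is a spanning subgraph of $G$, then $q_M(G)\le q_M(H)$.
\item[(b)] If $G$ is the disjoint union of $G_1$ and $G_2$, then $q_M(G)\le q_M(G_1)+q_M(G_2)$.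
\item[(c)] $q_M(G)\le n$, and if $n\geq2$ then $q_M(G)\le q_M(G-v)+1$ for every vertex $v$.
\item[(d)] If $H_1,\dots,H_r$ are vertex-disjoint subgraphs of $G$, not necessarily induced, then $d(G)\ge\sum_i d(H_i)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $H\ne G$ and let $A\in S(H)$ have the SMP. Then $F=E(G)\setminus E(H)$, and $E(G^c)\cup\{f\}\subseteq E(H^c)$ for $f\in F$, so Proposition~\ref{prop:pert} applies.

(b) Let $A_i\in S(G_i)$ have the SMP with $q(A_i)=q_M(G_i)$. Adding a scalar matrix to $A_2$ changes neither its pattern, nor $q(A_2)$, nor $\mathcal N(A_2)$, so we may assume that the spectra are disjoint. It suffices to show that $A=A_1\oplus A_2$ has the SMP. Let $X=\begin{pmatrix}X_1&Y\\Y^T&X_2\end{pmatrix}\in\mathcal N(A)$ be supported on $E(G^c)$, and let $p$ be a polynomial equal to $1$ on the spectrum of $A_1$ and $0$ on that of $A_2$. From $AX=XA$ we get $A_iX_i=X_iA_i$ and $A_1Y=YA_2$, hence $Y=p(A_1)Y=Yp(A_2)=0$. Moreover $\operatorname{tr}(X_1A_1^k)=\operatorname{tr}(XA^kp(A))=0$ and $\operatorname{tr}(X_2A_2^k)=\operatorname{tr}(XA^k)-\operatorname{tr}(X_1A_1^k)=0$.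 So $X_i\in\mathcal N(A_i)$ is supported on $E(G_i^c)$, and $X_1=X_2=0$.

(c), (d) We have $q_M(K_1)=1$. Apply (a) and (b) to the spanning subgraph with no edges, to $(G-v)\cup K_1$, and to the union of $H_1,\dots,H_r$ with the remaining vertices left isolated; the last gives $q_M(G)\le\sum_iq_M(H_i)+n-\sum_i|H_i|$.
\end{proof}

\section{The defect of cycles and of the claw}\label{sec:cycles}

Proposition~\ref{prop:mono}(d) becomes useful once we know small graphs of positive defect. The adjacency matrix of the cycle $C_\ell$ has eigenvalues $\zeta+\bar\zeta$ over the $\ell$th roots of unity $\zeta$; conjugate roots give the same value and only the real roots are unpaired. For even $\ell$ there are two real roots, and changing the sign of one edge removes both.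

\begin{lemma}\label{lem:cycle}
$d(C_\ell)\ge\lfloor\ell/2\rfloor$ for $\ell\ge3$, and $d(K_{1,3})\ge1$.
\end{lemma}

\begin{proof}
\emph{The matrix.} Let $\varepsilon=(-1)^{\ell+1}$. Extend the standard basis $e_1,\dots,e_\ell$ to all indices $i\in\mathbb Z$ by $e_{i+\ell}=\varepsilon e_i$, and let $C$ be the orthogonal matrix with $Ce_i=e_{i+1}$ for all $i$. Then $C^T=C^{-1}$, $C^\ell=\varepsilon I$, and $A=C+C^{-1}$ satisfies $Ae_i=e_{i-1}+e_{i+1}$, so $A\in S(C_\ell)$. Since $C$ is unitarily diagonalizable, each eigenvalue of $A$ has the form $\zeta+\bar\zeta$ with $\zeta^\ell=\varepsilon$. For odd $\ell$ the only real solution is $\zeta=1$, and for even $\ell$ there is none; the other solutions come in conjugate pairs. So $q(A)\le\lceil\ell/2\rceil$.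

\emph{The SMP.} Let $X\in\mathcal N(A)$ be supported on the non-edges. We show first that $X$ commutes with $C$, not only with $A$. Put $X_{ij}=e_i^TXe_j$ for $i,j\in\mathbb Z$ and $f_k(i)=X_{i,i+k}$. Then $f_0=f_1=0$. The identity $e_i^TAXe_j=e_i^TXAe_j$ reads $X_{i-1,j}+X_{i+1,j}=X_{i,j-1}+X_{i,j+1}$, and with $j=i+k$,
\[
f_{k+1}(i)-f_{k+1}(i-1)=f_{k-1}(i+1)-f_{k-1}(i).
\]
So $f_{k+1}$ is constant whenever $f_{k-1}$ is, and every $f_k$ with $k\ge0$ is constant. Thus $X_{i+1,j+1}=X_{ij}$ for $j\ge i$, and for all $i,j$ by symmetry. This says $C^TXC=X$, that is, $XC=CX$.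

Write $Xe_1=\sum_{k=0}^{\ell-1}g_ke_{1+k}=g(C)e_1$ with $g(t)=\sum g_kt^k$. Then $Xe_{1+j}=C^jXe_1=g(C)e_{1+j}$ for all $j$, so $X=g(C)$, and $X=\frac12(X+X^T)=\frac12\sum_kg_k(C^k+C^{-k})$. The recurrence $C^{k+1}+C^{-k-1}=A(C^k+C^{-k})-(C^{k-1}+C^{-k+1})$ shows that each $C^k+C^{-k}$ is a polynomial in $A$. So $X=h(A)$ for a polynomial $h$, and the trace conditions give $\operatorname{tr}X^2=\operatorname{tr}(Xh(A))=0$. As $\operatorname{tr}X^2$ is the sum of the squares of the entries, $X=0$.

\emph{The claw.} Let $A$ be the adjacency matrix of $K_{1,3}$, with center $0$ and leaves $1,2,3$; its eigenvalues are $\pm\sqrt3,0,0$. If $X$ is supported on pairs of leaves, then row $0$ of $XA$ is zero and row $0$ of $AX$ is $(0,\ x_{12}+x_{13},\ x_{12}+x_{23},\ x_{13}+x_{23})$. If $AX=XA$, then $x_{13}=x_{23}=-x_{12}$ and $x_{13}=-x_{23}$, so $X=0$. Hence $q_M(K_{1,3})\le3$.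
\end{proof}

\begin{remark}\label{rem:ssp}
A matrix $A\in S(G)$ has the \emph{SSP} if $0$ is the only symmetric matrix supported on $E(G^c)$ that commutes with $A$, with no trace conditions; the SSP implies the SMP. The cycle is the one place where the trace conditions do the decisive work: for $\ell\ge5$ the matrix $C^2+C^{-2}=A^2-2I$ is nonzero, commutes with $A$ and is supported on the pairs at distance two, so $A$ does not have the SSP.
\end{remark}

A \emph{linear forest} is a graph all of whose components are paths (a single vertex counts); equivalently, a spanning subgraph of a path.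

\begin{corollary}\label{cor:cycles}
If $G$ contains vertex-disjoint cycles of lengths $\ell_1,\dots,\ell_r$, then $d(G)\ge\sum_i\lfloor\ell_i/2\rfloor$. If $d(G)=0$, then $G$ is a linear forest.
\end{corollary}

\begin{proof}
Combine Lemma~\ref{lem:cycle} with Proposition~\ref{prop:mono}(d). If $d(G)=0$, then $G$ contains no cycle and no vertex of degree at least $3$.
\end{proof}

\section{Complements of bipartite graphs}\label{sec:bip}

When $d(G)=0$, Theorem~\ref{thm:qM} demands $q_M(G^c)\le2$. A symmetric matrix $A$ with $A^2=I$ has $q(A)\le2$, so we look for symmetric orthogonal matrices with the SMP. If $G$ is bipartite with parts $V_1,V_2$, then $G^c$ consists of two cliques and some cross edges. By Proposition~\ref{prop:mono}(a) it is enough to realize a minimal family of cross edges; the others come for free.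

Consider first two cliques of size $m$ joined by a perfect matching, and try
\begin{equation}\label{eq:matching}
A=\begin{pmatrix}-R&\frac1{\sqrt2}I\\[2pt]\frac1{\sqrt2}I&R\end{pmatrix},\qquad R=R^T,\quad R^2=\tfrac12I,
\end{equation}
where the off-diagonal entries of $R$ are nonzero. Then $A^2=I$. A matrix supported on the non-edges has the form $X=\begin{pmatrix}0&Z\\Z^T&0\end{pmatrix}$ with $Z$ of zero diagonal, and it commutes with $A$ exactly when $Z=Z^T$ and $RZ+ZR=0$. A symmetric $Z$ that anticommutes with $R$ interchanges the two eigenspaces of $R$; if these have dimensions $a$ and $m-a$, such $Z$ form a space of dimension $a(m-a)$, and only $m$ diagonal conditions are available to kill it. This points to $a=1$, where $\sqrt2R$ is a reflection. For $m=2$ the choice below gives $R=-\frac1{\sqrt2}\begin{pmatrix}0&1\\1&0\end{pmatrix}$, and $\sqrt2A$ is a $4$-cycle with one negative edge, as in Lemma~\ref{lem:cycle}.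

\begin{lemma}\label{lem:R}
Let $m\ge1$, $u=m^{-1/2}(1,\dots,1)^T\in\mathbb R^m$ and $R=\frac1{\sqrt2}(I-2uu^T)$. Then $R^2=\frac12I$, all entries of $R+I$ are nonzero, and $Z=0$ is the only symmetric matrix with zero diagonal and $RZ+ZR=0$.
\end{lemma}

\begin{proof}
We have $(I-2uu^T)^2=I$ because $u^Tu=1$. The off-diagonal entries of $R$ equal $-\sqrt2/m$, and $|R_{kk}|=|1-2/m|/\sqrt2<1$. With $z=Zu$ we have $\sqrt2(RZ+ZR)=2Z-2uz^T-2zu^T$. If this vanishes, then $Z=uz^T+zu^T$, and $0=Z_{kk}=2u_kz_k$ gives $z=0$, so $Z=0$.
\end{proof}

In general the cross edges need not contain a perfect matching, but they contain a spanning family of stars, and we inflate \eqref{eq:matching} along the stars.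

\begin{proposition}\label{prop:bip}
Let $G$ be bipartite with nonempty parts $V_1,V_2$, and suppose that every vertex has a non-neighbor in the other part. Then $q_M(G^c)\le2$.
\end{proposition}

\begin{proof}
\emph{Stars.} By hypothesis every vertex lies on an edge of $G^c$ between $V_1$ and $V_2$. Choose a minimal set of such edges that covers all vertices. Each chosen edge has an end covered by no other chosen edge, since otherwise it could be dropped. So the chosen edges form vertex-disjoint stars $\Sigma_1,\dots,\Sigma_m$, each with at least one edge, which together contain all vertices. Let $\sigma(x)$ be the index of the star containing $x$. A star has its center in one part and its leaves in the other, so for $x\in V_1$, $y\in V_2$ the pair $xy$ is a chosen edge if and only if $\sigma(x)=\sigma(y)$. Let $H$ consist of the cliques on $V_1$ and on $V_2$ and the chosen edges. It is a spanning subgraph of $G^c$, so it suffices to prove $q_M(H)\le2$.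

\emph{The matrix.} For $x\in V_i$ let $w(x)=|\Sigma_{\sigma(x)}\cap V_i|^{-1/2}$, and let $W_i$ be the $|V_i|\times m$ matrix whose row $x$ has the entry $w(x)$ in column $\sigma(x)$ and zeros elsewhere. The columns of $W_i$ are unit vectors with disjoint supports, so $W_i^TW_i=I$, and $\Pi_i=I-W_iW_i^T$ is an orthogonal projection with $\Pi_iW_i=0$. For any $m\times m$ matrix $M$,
\begin{equation}\label{eq:entry}
(W_iMW_j^T)_{xy}=w(x)\,M_{\sigma(x)\sigma(y)}\,w(y).
\end{equation}
With $R$ as in Lemma~\ref{lem:R}, put
\[
A=\begin{pmatrix}A_1&B\\B^T&A_2\end{pmatrix},\quad A_1=-W_1RW_1^T+\Pi_1,\quad A_2=W_2RW_2^T-\Pi_2,\quad B=\tfrac1{\sqrt2}W_1W_2^T .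
\]
On the ranges of $W_1$ and $W_2$ this is \eqref{eq:matching}; on their orthogonal complements it is $+1$ and $-1$. We compute $A_i^2=\frac12W_iW_i^T+\Pi_i$, $BB^T=\frac12W_1W_1^T$, $B^TB=\frac12W_2W_2^T$ and $A_1B=-\frac1{\sqrt2}W_1RW_2^T=-BA_2$. Hence $A^2=I$. Since $A_1=I-W_1(R+I)W_1^T$ and $A_2=W_2(R+I)W_2^T-I$, formula \eqref{eq:entry} and Lemma~\ref{lem:R} show that all off-diagonal entries of $A_1$ and $A_2$ are nonzero, and $B_{xy}\ne0$ exactly when $\sigma(x)=\sigma(y)$. So $A\in S(H)$.

\emph{The SSP.} Let $X$ be symmetric, supported on $E(H^c)$, and commute with $A$. Then $X=\begin{pmatrix}0&Y\\Y^T&0\end{pmatrix}$ with $Y_{xy}=0$ whenever $\sigma(x)=\sigma(y)$. Commutation means that $AX=\begin{pmatrix}BY^T&A_1Y\\A_2Y^T&B^TY\end{pmatrix}$ is symmetric, that is,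
\[
W_1W_2^TY^T=YW_2W_1^T,\qquad W_2W_1^TY=Y^TW_1W_2^T,\qquad A_1Y=YA_2 .
\]
Let $Z=W_1^TYW_2$. Multiplying the first equation by $W_1$ on the right gives $YW_2=W_1Z^T$, and multiplying this by $W_1^T$ on the left gives $Z=Z^T$. Multiplying the second equation by $W_2$ on the right gives $Y^TW_1=W_2Z$. Thus
\[
YW_2=W_1Z,\qquad W_1^TY=ZW_2^T .
\]
Let $Y_0=\Pi_1Y\Pi_2$. Then $\Pi_1Y=\Pi_1YW_2W_2^T+Y_0=Y_0$ and $Y\Pi_2=W_1W_1^TY\Pi_2+Y_0=Y_0$, so $Y=W_1W_1^TY+\Pi_1Y=W_1ZW_2^T+Y_0$ and
\[
A_1Y=-W_1RZW_2^T+Y_0,\qquad YA_2=W_1ZRW_2^T-Y_0 .
\]
The third equation becomes $W_1(RZ+ZR)W_2^T=2Y_0$; here the opposite signs in front of $\Pi_1$ and $\Pi_2$ prevent $Y_0$ from canceling. Multiplying by $W_1^T$ on the left and $W_2$ on the right gives $RZ+ZR=0$, and then $Y_0=0$. Now $Y=W_1ZW_2^T$, and for a chosen edge $xy$ of $\Sigma_k$ formula \eqref{eq:entry} gives $0=Y_{xy}=w(x)Z_{kk}w(y)$. So $Z$ has zero diagonal, $Z=0$ by Lemma~\ref{lem:R}, and $X=0$. Hence $A$ has the SSP, and so the SMP.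
\end{proof}

The hypothesis on non-neighbors cannot be dropped, and this is where the small paths escape: in $1234$ and in $12345$ the vertex $3$ is adjacent to the whole opposite color class $\{2,4\}$, and we saw that $q(P_4^c)=4$ and $q(P_5^c)\ge3$.

\begin{corollary}\label{cor:lin}
Let $G$ be a linear forest on $n$ vertices. If \textup{(i)} $n\ge6$, or \textup{(ii)} $n=5$ and every component has at most $3$ vertices, then $q_M(G^c)\le2$. In particular Theorem~\ref{thm:qM} holds for graphs with $d(G)=0$.
\end{corollary}

\begin{proof}
If $G$ is a spanning subgraph of $G'$, then $q_M(G^c)\le q_M((G')^c)$ by Proposition~\ref{prop:mono}(a). (i) Take $G'=P_n$: both color classes have at least $3$ vertices and all degrees are at most $2$, so Proposition~\ref{prop:bip} applies. (ii) The components can be grouped into a set of $3$ and a set of $2$ vertices, so we may take for $G'$ a path $abc$ together with an edge $ef$. With $V_1=\{a,c,e\}$ and $V_2=\{b,f\}$, the non-edges $af$, $cf$, $eb$ cover all vertices. If $d(G)=0$ and $n\ge6$, then $G$ is a linear forest by Corollary~\ref{cor:cycles}, and $q_M(G)+q_M(G^c)\le n+2$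 by (i).
\end{proof}

\section{Absorbing a vertex}\label{sec:absorb}

Proposition~\ref{prop:mono}(c), applied to $G$ and to $G^c$, lets the sum $q_M(G)+q_M(G^c)$ grow by two when a vertex is added, while the bound grows by one. We need a criterion for a vertex $v$ to be added at no cost. As in Example~\ref{ex:three}, start from $A_0=A\oplus[\lambda]$, where $A\in S(G-v)$ and $\lambda$ is already an eigenvalue of $A$. For a vector $y$ with $y(v)=0$ and $K=ye_v^T-e_vy^T$,
\[
[K,A_0]=-\big((A-\lambda I)y\,e_v^T+e_v\,((A-\lambda I)y)^T\big),
\]
so to first order the new column $c$ moves in the range of $A-\lambda I$, which is $\ker(A-\lambda I)^\perp$. We want $c$ to vanish off the neighborhood $N(v)$ and to be nonzero on all of $N(v)$. A $\lambda$-eigenvector $x$ whose only nonzero coordinate in $N(v)$ is at $w$ forbids this, since $0=x^Tc=x(w)c(w)$.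

\begin{lemma}\label{lem:absorb}
Let $A\in S(G-v)$ have the SMP, and let $\lambda$ be an eigenvalue of $A$ such that every nonzero $x\in\ker(A-\lambda I)$ has at least two nonzero coordinates in $N(v)$. Then $q_M(G)\le q(A)$.
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:pert} to $A_0=A\oplus[\lambda]$, for which $q(A_0)=q(A)$ and $F=\{vw:w\in N(v)\}\neq\emptyset$. Let $X=\begin{pmatrix}X_1&x\\x^T&0\end{pmatrix}\in\mathcal N(A_0)$ be supported on $E(G^c)\cup\{vw\}$. Commutation gives $AX_1=X_1A$ and $Ax=\lambda x$, and $\operatorname{tr}(X_1A^k)=\operatorname{tr}(XA_0^k)=0$. So $X_1\in\mathcal N(A)$ is supported on the non-edges of $G-v$, and $X_1=0$. The vector $x$ vanishes on $N(v)\setminus\{w\}$, so $x=0$ by hypothesis.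
\end{proof}

Call $v$ \emph{critical} in $G$ if $q_M(G)>q_M(G-v)$. By Proposition~\ref{prop:mono}(c) this means $q_M(G)=q_M(G-v)+1$. At a critical vertex Lemma~\ref{lem:absorb} fails for \emph{every} eigenvalue of an optimal matrix, which gives many orthogonal eigenvectors that almost avoid $N(v)$. There is little room for them if $N(v)$ is large. In the extreme case where $v$ is adjacent to all other vertices, such an eigenvector is a multiple of some $e_w$, and $e_w$ is an eigenvector of $A\in S(G-v)$ only if $w$ is isolated in $G-v$. This suggests the definition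
\[
U_G(v)=\{w\in N_G(v): N_G(w)\cap N_G(v)=\emptyset\},
\]
the set of neighbors $w$ such that the edge $vw$ lies in no triangle.

\begin{proposition}\label{prop:crit}
If $v$ is critical in $G$ and $|G|=n$, then $q_M(G-v)\le n-1-\deg_G(v)+|U_G(v)|$. Equivalently, $\deg_G(v)\le d(G)+|U_G(v)|$.
\end{proposition}

\begin{proof}
The two forms agree because $q_M(G-v)=n-1-d(G)$. Let $A\in S(G-v)$ have the SMP and $q=q_M(G-v)$ distinct eigenvalues. By Lemma~\ref{lem:absorb}, for each eigenvalue $\lambda_i$ there is an eigenvector $x_i$ with at most one nonzero coordinate in $N(v)$. The $x_i$ are pairwise orthogonal. Let $T=V(G)\setminus(N(v)\cup\{v\})$, so $|T|=n-1-\deg(v)$. For $w\in N(v)$ let $E_w$ be the span of those $x_i$ with $x_i(w)\ne0$, and let $E_0$ be the span of those $x_i$ that vanish on $N(v)$. Each $x_i$ is used exactly once, so these spaces are pairwise orthogonal, their sum $E$ has dimension $q$, and each is $A$-invariant. Moreover $E_w\subseteq\mathbb R^{T\cup\{w\}}$ and $E_0\subseteq\mathbb R^T$, where $\mathbb R^S$ denotes the vectors vanishing outside $S$.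

Let $\mathcal K$ be the space of vectors in $E$ that vanish on $T$. Restriction to $T$ maps $E$ to $\mathbb R^T$ with kernel $\mathcal K$, so $q\le|T|+\dim\mathcal K$. It remains to show that $\mathcal K\subseteq\mathbb R^{U_G(v)}$.

Let $z\in\mathcal K$ and write $z=y_0+\sum_wz_w$ with $y_0\in E_0$ and $z_w=\alpha_we_w+y_w\in E_w$, where $y_0,y_w\in\mathbb R^T$. For $w\ne w'$ we have $y_w^Ty_{w'}=z_w^Tz_{w'}=0$ and $y_w^Ty_0=z_w^Ty_0=0$, since the vectors $e_w$ are orthogonal to each other and to $\mathbb R^T$. The pairwise orthogonal vectors $y_0,y_w$ sum to the restriction of $z$ to $T$, which is $0$; so they all vanish, and $z=\sum_w\alpha_we_w$. If $\alpha_w\ne0$, then $e_w=z_w/\alpha_w\in E_w$, hence $Ae_w\in E_w\subseteq\mathbb R^{T\cup\{w\}}$. Column $w$ of $A$ therefore vanishes on $N(v)\setminus\{w\}$, so $w$ has no neighbor in $N(v)$, that is, $w\in U_G(v)$.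
\end{proof}

The term $|U_G(v)|$ is needed: an end vertex $v$ of $P_n$ is critical, since $q_M(P_k)=k$ for all $k$, and $\deg(v)=1=d(P_n)+|U(v)|$.

\section{Graphs on six vertices}\label{sec:six}

The induction cannot start earlier, since Theorem~\ref{thm:qM} is false for $n=5$. On six vertices the defects are small enough for a direct argument.

\begin{lemma}\label{lem:six}
Let $G$ be a graph on $6$ vertices with no cycle of length at least $4$ and no two vertex-disjoint triangles. Then $q_M(G^c)\le3$.
\end{lemma}

\begin{proof}
Call $v$ \emph{good} if $G-v$ is a linear forest whose components have at most $3$ vertices. If $v$ is good, then $q_M(G^c)\le q_M((G-v)^c)+1\le3$ by Proposition~\ref{prop:mono}(c) and Corollary~\ref{cor:lin}(ii). All cycles of $G$ are triangles; we distinguish cases by their number.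

\emph{No triangle.} A linear forest is covered by Corollary~\ref{cor:lin}(i). Any other forest has a vertex $v$ of degree at least $3$ and at most $5$ edges, so $G-v$ has at most $2$ edges and $v$ is good.

\emph{At least two triangles.} Two triangles $abc$, $abd$ with a common edge give the $4$-cycle $acbd$. So two triangles share exactly one vertex: they are $ca_1a_2$ and $cb_1b_2$, and there is a sixth vertex $x$. An edge $a_ib_j$ gives the $4$-cycle $c\,a_{3-i}\,a_i\,b_j$, and if $x$ is adjacent to two vertices $s,t$ among $a_1,a_2,b_1,b_2$, then $xsct$ is a $4$-cycle. So $G-c$ consists of the edges $a_1a_2$, $b_1b_2$ and at most one edge at $x$, and $c$ is good.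

\emph{Exactly one triangle $abc$.} Delete its three edges and let $F_a,F_b,F_c$ be the components of $a,b,c$ in the resulting forest. They are distinct, since a path in the forest between two of $a,b,c$ would close up to a second cycle of $G$. Suppose first that one of the three vertices, say $c$, has degree $2$, so $F_c=\{c\}$, and let $|F_a|\ge|F_b|$. Then $|F_a|+|F_b|\le5$, so $|F_b|\le2$. In the forest $G-a$ the set $F_b\cup\{c\}$ is a component, a path on $2$ or $3$ vertices, and at most $3$ vertices remain. A forest on at most $3$ vertices is a linear forest, so $a$ is good. Otherwise $|F_a|,|F_b|,|F_c|\ge2$, and $G$ is the triangle $abc$ with pendant vertices $a',b',c'$ at $a,b,c$. Then $G^c$ contains the spanning cycle $a\,b'\,c\,a'\,b\,c'$, so $d(G^c)\ge3$ by Corollary~\ref{cor:cycles}.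
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:qM} for $n=6$]
We must show $d(G)+d(G^c)\ge4$. This holds if both defects are at least $2$, so by symmetry let $d(G)\le1$. The case $d(G)=0$ is in Corollary~\ref{cor:lin}. If $d(G)=1$, then by Corollary~\ref{cor:cycles} the graph $G$ satisfies the hypotheses of Lemma~\ref{lem:six}, so $d(G^c)\ge3$.
\end{proof}

\section{The induction step}\label{sec:ind}

We need two facts on long cycles. The first is elementary.

\begin{lemma}\label{lem:long}
If a path $x_0x_1\cdots x_k$ contains all neighbors of $x_0$ and $\deg(x_0)=r\ge2$, then there is a cycle of length at least $r+1$ through vertices of the path. In particular, a graph of minimum degree at least $r\ge2$ has a cycle of length at least $r+1$.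
\end{lemma}

\begin{proof}
The largest $j$ with $x_j\in N(x_0)$ satisfies $j\ge r$, and $x_0x_1\cdots x_j$ is a cycle. A longest path contains all neighbors of its end vertex.
\end{proof}

A \emph{cut vertex} of a connected graph is a vertex whose deletion disconnects it, and a graph is \emph{$2$-connected} if it is connected, has at least $3$ vertices and has no cut vertex.

\begin{theorem}[Dirac \cite{Dirac}]\label{thm:dirac}
A $2$-connected graph on $n$ vertices with minimum degree $\delta$ has a cycle of length at least $\min(n,2\delta)$.
\end{theorem}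

\begin{proof}[Proof of Theorem~\ref{thm:qM} for $n\ge7$]
Assume the theorem for graphs on $n-1\ge6$ vertices, and suppose that $|G|=n$ and $q_M(G)+q_M(G^c)\ge n+3$.

\emph{Step 1: every vertex is critical in $G$ and in $G^c$.} For every vertex $v$ we have $G^c-v=(G-v)^c$, so Proposition~\ref{prop:mono}(c) and the induction hypothesis give
\[
n+3\le q_M(G)+q_M(G^c)\le q_M(G-v)+q_M(G^c-v)+2\le(n+1)+2 .
\]
Equality holds throughout, which proves the claim of this step. Put $d=d(G)$ and $d'=d(G^c)$; then $d+d'=n-3$. Interchanging $G$ and $G^c$ if necessary, let $d\le d'$, so $n\ge2d+3$. By Corollary~\ref{cor:lin}, $d\ge1$. From now on $\deg$ and $N$ refer to $G$, and $U=U_G$, $U'=U_{G^c}$. Proposition~\ref{prop:crit} for $G$ gives, for all $v$,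
\begin{equation}\label{eq:up}
\deg(v)\le d+|U(v)|,
\end{equation}
and for $G^c$ it gives $n-1-\deg(v)\le d'+|U'(v)|$, that is,
\begin{equation}\label{eq:down}
\deg(v)\ge d+2-|U'(v)| .
\end{equation}

\emph{Step 2: $G$ has minimum degree at least $d+1$.} Without the correction terms, \eqref{eq:up} and \eqref{eq:down} would contradict each other. The point is that a vertex of small degree needs a large $U'$, and the elements of $U'$ have large degree with most of their edges in triangles. Suppose $\deg(v)\le d$, and let $T=V(G)\setminus(N(v)\cup\{v\})$, the neighborhood of $v$ in $G^c$. Then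
\[
|T|=n-1-\deg(v)\ge n-1-d=d'+2\ge d+2\ge3 .
\]
By definition, $U'(v)$ consists of the $w\in T$ with no $G^c$-neighbor in $T$, that is, the $w\in T$ adjacent in $G$ to all other vertices of $T$. By \eqref{eq:down} there are two such vertices $w\neq w'$. Since $w$ is not adjacent to $v$, its neighborhood is the disjoint union of $T\setminus\{w\}$ and $N(w)\cap N(v)$. Every edge from $w$ into $T$ lies in a triangle: for $t\in T\setminus\{w,w'\}$, a nonempty set, $wtw'$ is a triangle, and it contains both $wt$ and $ww'$. So $U(w)\subseteq N(w)\cap N(v)$, and \eqref{eq:up} for $w$ gives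
\[
|T|-1+|N(w)\cap N(v)|=\deg(w)\le d+|N(w)\cap N(v)| .
\]
Hence $|T|\le d+1$, a contradiction.

\emph{Step 3: long cycles.} We find disjoint cycles which by Corollary~\ref{cor:cycles} give $d(G)\ge d+1$, a contradiction; in one subcase we contradict \eqref{eq:up} instead.

\emph{$d=1$.} Let $x_0x_1\cdots x_k$ be a longest path in $G$. It contains all neighbors of $x_0$, and $\deg(x_0)\ge2$. If $x_j\in N(x_0)$ for some $j\ge3$, there is a cycle of length at least $4$ and $d(G)\ge2$. Otherwise $N(x_0)=\{x_1,x_2\}$ and $x_0x_1x_2$ is a triangle, so $U(x_0)=\emptyset$ and \eqref{eq:up} reads $2\le1$.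

\emph{$d\ge2$ and $G$ is $2$-connected.} Since $n\ge2d+3$, Theorem~\ref{thm:dirac} and Step 2 give a cycle of length at least $2d+2$, so $d(G)\ge d+1$.

\emph{$d\ge2$ and $G$ is not $2$-connected.} We find disjoint cycles of lengths at least $d+2$ and $d+1$; then $d(G)\ge\lfloor\frac{d+2}2\rfloor+\lfloor\frac{d+1}2\rfloor=d+1$. If $G$ is disconnected, each of two components has minimum degree at least $d+1$ and contains a cycle of length at least $d+2$ by Lemma~\ref{lem:long}. If $G$ is connected, let $c$ be a cut vertex and $D_1,D_2$ the vertex sets of two components of $G-c$. A vertex of $D_i$ has all its neighbors in $D_i\cup\{c\}$. So $G[D_2]$ has minimum degree at least $d\ge2$ and contains a cycle of length at least $d+1$ by Lemma~\ref{lem:long}; this is where $d\ge2$ is used. For the other cycle we may use $c$. Among the paths in $G[D_1\cup\{c\}]$ with one end at $c$, take a longest one, and let $x_0$ be its other end. As $G$ is connected, $c$ has a neighbor in $D_1$, so $x_0\in D_1$. All of the at least $d+1$ neighbors of $x_0$ lie on the path, for otherwise it could be extended. Lemma~\ref{lem:long}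 gives a cycle of length at least $d+2$ in $D_1\cup\{c\}$, disjoint from $D_2$.

Every case ends in a contradiction, so $q_M(G)+q_M(G^c)\le n+2$.
\end{proof}

\section{Back to the parameter $q$}\label{sec:q}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n\ge6$, use $q\le q_M$ and Theorem~\ref{thm:qM}. For $n\le5$, inequality \eqref{eq:NG} fails exactly for $P_4$, $P_5$, $P_5^c$ and the bull, by the list quoted in Section~\ref{sec:intro}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:values}]
(1) The graph $G_1^c$ is a spanning subgraph of $G_2$, so $q_M(G_2)\le q_M(G_1^c)$ by Proposition~\ref{prop:mono}(a). Hence $q(G_1)+q(G_2)\le q_M(G_1)+q_M(G_1^c)\le n+2$ by Theorem~\ref{thm:qM}.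

(2) The upper bound is Theorem~\ref{thm:main}. If both $G$ and $G^c$ have an edge, then $q(G)+q(G^c)\ge4$. Otherwise one of them is empty and the other complete, and the sum is $1+2=3$. It remains to realize all values. For $1\le k\le n$ let $G$ be the path $P_k$ together with $n-k$ isolated vertices. Lemma~\ref{lem:path}, applied to the ends of the path, gives $q(G)\ge k$; and if $A\in S(P_k)$ has an eigenvalue $\lambda$, then $A\oplus\lambda I\in S(G)$ has at most $k$ distinct eigenvalues. So $q(G)=k$. Since $G$ is a linear forest on $n\ge6$ vertices, $q(G^c)\le q_M(G^c)\le2$ by Corollary~\ref{cor:lin}(i), and $G^c$ has an edge, so $q(G^c)=2$. The sum is $k+2$, which runs through $3,\dots,n+2$; for $k=n$ the graph is $P_n$. In particular, the constant $2$ in \eqref{eq:NG} cannot be improved for any $n\ge6$.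
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dirac}
Dirac, Proc. London Math. Soc., 1952.

\bibitem{LOS}
Rupert H. Levene, Polona Oblak and Helena \v{S}migoc, \emph{A Nordhaus-Gaddum conjecture for the minimum number of distinct eigenvalues of a graph}, arXiv:1807.06436 (2018).

\end{thebibliography}
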